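# Finite index for the monodromy of double covers of $\mathbb P^n$ branched along hyperplanes

## 1. A product of hyperelliptic curves and its quotient $X_a$

Let $n\ge 1$, let $m\ge n+3$ be even, and put $g=(m-2)/2$, so that $n\le m-3=2g-1$. Choose distinct complex numbers $a=(a_1,\dots,a_m)$. The proof turns on one map, out of the $n$-th power of a curve.

The curve is
$$C=\Big\{y^2=\prod_{i=1}^m(za_i-x)\Big\}\subset\mathbb P(1,1,m/2),$$
where $\mathbb P(1,1,m/2)$ is the set of nonzero triples $(x,z,y)$ modulo $(x,z,y)\sim(\lambda x,\lambda z,\lambda^{m/2}y)$. Since $m$ is even, the chart $z=1$ is the familiar $y^2=\prod_i(x-a_i)$, and $C$ is the smooth hyperelliptic curve of genus $g$. Write $\iota(y)=-y$ for its involution.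

The target is a double cover of $\mathbb P^n$. Identify $\mathbb P^n$ with the nonzero polynomials $F(T)$ of degree $\le n$ up to scalars, and let $\ell_{b}(F)=F(b)$. A nonzero polynomial of degree $\le n$ has at most $n$ roots, so evaluations at $n+1$ distinct points are linearly independent, and the $m$ hyperplanes $\{F(a_i)=0\}$ are in general position. In the dual space the forms $\ell_b$ trace the rational normal curve $b\mapsto(1,b,\dots,b^n)$. Let
$$X_a=\Big\{w^2=\prod_{i=1}^mF(a_i)\Big\}\subset\mathbb P(1^{n+1},m/2),\qquad \sigma(w)=-w .$$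
The map is
$$\Psi:C^n\to X_a,\qquad \big((x_j,z_j,y_j)\big)_j\longmapsto\Big(F=\prod_j(z_jT-x_j),\ w=\prod_jy_j\Big).$$
It is well defined: rescaling the $j$-th point by $\lambda$ multiplies $F$ by $\lambda$ and $w$ by $\lambda^{m/2}$, and $\prod_iF(a_i)=\prod_j\prod_i(z_ja_i-x_j)=\prod_jy_j^2=w^2$.

For $n=1$ this is $C=X_a$. For $n=2$, two points $(x_1,y_1),(x_2,y_2)$ go to $F=(T-x_1)(T-x_2)$, $w=y_1y_2$. Nothing changes if we exchange the points or flip both signs $y_1,y_2$. In general let $\iota_j$ be $\iota$ on the $j$-th factor, let $K_0\cong(\mathbb Z/2)^{n-1}$ be the group of even products of the $\iota_j$, and let $G_0=K_0\rtimes S_n$.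

**Lemma 1.1.** $\Psi$ induces an isomorphism $C^n/G_0\cong X_a$, and $\sigma$ lifts to $\iota_1$.

**Proof.** $\Psi$ is $G_0$-invariant and has finite fibers on a projective variety, so it is finite. Over a general point $(F,w)$ there are $n!$ orderings of the roots of $F$ and $2^n$ choices of the $y_j$, half of which have product $w$. So the degree is $2^{n-1}n!=|G_0|$, and $C^n/G_0\to X_a$ is finite and birational. The variety $X_a$ avoids the singular point $F=0$ of the weighted projective space and is locally $w^2=f$ with $f$ squarefree. Its singular points satisfy $f=0$, $df=0$, a locus of codimension $2$, so this hypersurface is normal. A finite birational morphism onto a normal variety is an isomorphism. The last claim is clear from $w=\prod_j y_j$. $\square$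

For a space with involution, the subscript $(1)$ denotes the $-1$-eigenspace. A finite quotient of a smooth projective variety is a *rational homology manifold*: its local homology with $\mathbb Q$-coefficients is that of a manifold, as for $\mathbb C^2/\pm1$. Hence it satisfies Poincaré duality over $\mathbb Q$ and has an intersection form on rational homology. Let $V_{\mathbb Z}=H_1(C,\mathbb Z)$ with intersection form $\omega$, and $V=V_{\mathbb Z}\otimes\mathbb Q$, of dimension $2g$.

**Proposition 1.2.** The map $v_1\wedge\dots\wedge v_n\mapsto\Psi_*(v_1\times\dots\times v_n)$ is an isomorphism $\wedge^nV\cong H_n(X_a,\mathbb Q)_{(1)}$. Under it the intersection form is $\pm2^{n-1}\langle\,,\rangle$, where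
$$\langle v_1\wedge\dots\wedge v_n,\,w_1\wedge\dots\wedge w_n\rangle=\det\big(\omega(v_i,w_j)\big).\tag{1}$$

**Proof.** By Lemma 1.1, $H_n(X_a,\mathbb Q)$ is the $G_0$-invariant part of $H_n(C^n,\mathbb Q)$, and its $(1)$-part is where moreover $\iota_1=-1$. There every $\iota_j$ equals $-1$, because $\iota_1\iota_j\in K_0$ acts trivially. In the Künneth decomposition $\iota_j$ is $-1$ exactly on the summands with $H_1$ in the $j$-th place. So we are inside $V^{\otimes n}$, on which $K_0$ acts trivially and $S_n$ acts by permutation times sign (exchanging two odd-degree classes costs a sign). The invariants are the antisymmetric tensors, which form $\wedge^nV$. For the form, use the transfer: $\langle\Psi_*\alpha,\Psi_*\beta\rangle_X=\langle\alpha,\Psi^!\Psi_*\beta\rangle_{C^n}$ and $\Psi^!\Psi_*=\sum_{k\in G_0}k_*$. For $\beta=w_1\times\dots\times w_n$ this sum is $2^{n-1}\sum_{\pi\in S_n}\mathrm{sgn}(\pi)\,w_{\pi(1)}\times\dots\times w_{\pi(n)}$. Intersection numbers of product cycles are $\pm\prod_i\omega(v_i,w_i)$, with a sign depending only on $n$. Summing gives $\pm2^{n-1}\det\omega(v_i,w_j)$.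 $\square$

The form (1) is nondegenerate, symmetric for $n$ even and alternating for $n$ odd. When $a$ moves, everything above moves with it. So we know the middle homology of the special covers $X_a$ and how it changes along loops of configurations $a$. The question below asks about *all* double covers of $\mathbb P^n$ branched along $m$ hyperplanes in general position; the construction of this section provides coordinates for it.

## 2. The monodromy group and the finite-index statement

Let $\mathfrak M$ be the parameter space of $m$-tuples of hyperplanes in general position in $\mathbb P^n$, and let $f:\mathcal X\to\mathfrak M$ be the universal family of double covers of $\mathbb P^n$ branched along them. It is topologically a locally trivial fibration. A fiber $X$ may be singular, but it is a finite quotient of a smooth projective variety. The condition that $m$ is even is what makes the cover exist, and $m\ge n+3$ excludes degenerate cases.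

The covering involution acts on $H^n(X)$. Let $H^n(X,\mathbb Z)_{(1)}$ be its $-1$-eigenlattice modulo torsion. The cup product gives a nondegenerate form $Q$ on $H^n(X,\mathbb R)_{(1)}$, symmetric for $n$ even, alternating for $n$ odd. Carrying a cycle around a loop in $\mathfrak M$ gives the *monodromy* action of $\pi_1(\mathfrak M,s)$; it preserves the lattice and $Q$. The *monodromy group* $\Gamma$ is the image of $\pi_1(\mathfrak M,s)$ in $Aut(H^n(X,\mathbb Z)_{(1)},Q)$. The question, posed in Jinxing Xu, "Zariski density of monodromy groups via Picard-Lefschetz type formula", arXiv:1609.04165 (2016), is: for which $(n,m)$ does loop transport produce all lattice isometries up to finite index?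

**Theorem A.** For all $n\ge1$ and all even $m\ge n+3$, $\Gamma$ has finite index in $Aut(H^n(X,\mathbb Z)_{(1)},Q)$.

Now fix real numbers $a_1<\dots<a_m$ as base point, with $C,V_{\mathbb Z},\omega,V$ as above. Let $\gamma_j\in V_{\mathbb Z}$ be the class of the preimage in $C$ of $[a_j,a_{j+1}]$, which is a circle, with some orientation.

**Theorem B.** There is an isomorphism $H:=H^n(X,\mathbb Q)_{(1)}\cong\wedge^nV$ under which $Q$ is a nonzero multiple of the form (1). Let $2\le n\le 2g-2$, let $\delta=\gamma_1\wedge\dots\wedge\gamma_n$, and let $H_{\mathbb Z}\subset H$ be the lattice $H^n(X,\mathbb Z)_{(1)}$ modulo torsion. Let $\Gamma'\subset Aut(H_{\mathbb Z},Q)$ be any subgroup that contains $\wedge^n\Gamma_1$ for some finite-index $\Gamma_1\subset Sp(V_{\mathbb Z})$, and contains one map $T_\delta:y\mapsto y+c\,Q(y,\delta)\delta$ with $c\ne0$. Then $\Gamma'$ has finite index in $Aut(H_{\mathbb Z},Q)$.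

Poincaré duality identifies $H^n(X,\mathbb Q)_{(1)}$ with $H_n(X,\mathbb Q)_{(1)}$ compatibly with monodromy and turns $Q$ into the intersection form. So the first sentence of Theorem B is Proposition 1.2, and from now on we work in homology.

The range of $n$ deserves a comment. For $n\ge2$ we have $m\ge6$, so $g\ge2$. If $n$ is even, then $m\ge n+3$ and parity force $m\ge n+4$, so $n\le2g-2$. Hence $n=2g-1$ happens only for $m=n+3$ with $n$ odd.

**The case $n=1$, $m=4$ by hand.** Here $V_{\mathbb Z}=\mathbb Z\gamma_1\oplus\mathbb Z\gamma_2$ with, say, $\omega(\gamma_1,\gamma_2)=1$. A full turn of $a_j$ around $a_{j+1}$ acts by the square of a Dehn twist, that is, by $y\mapsto y\pm2\,\omega(y,\gamma_j)\gamma_j$. In the basis $\gamma_1,\gamma_2$ we get $\begin{pmatrix}1&\mp2\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\\pm2&1\end{pmatrix}$, which classically generate a subgroup of index $12$ in $SL_2(\mathbb Z)$. So the index is finite.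

**The case $n=2$, $m=6$ by hand.** Here $g=2$. Let $p_1,q_1,p_2,q_2$ be a symplectic basis, $\omega(p_i,q_i)=1$. The six vectors $p_1\wedge q_1$, $p_2\wedge q_2$, $p_1\wedge p_2$, $q_1\wedge q_2$, $p_1\wedge q_2$, $q_1\wedge p_2$ form a basis of $\wedge^2V$. By (1) the first two have norm $1$ and are orthogonal to each other and to the rest; moreover $\langle p_1\wedge p_2,q_1\wedge q_2\rangle=1$ and $\langle p_1\wedge q_2,q_1\wedge p_2\rangle=-1$ span hyperbolic planes. So (1) has signature $(4,2)$. Also $\langle\delta,\delta\rangle=\omega(\gamma_1,\gamma_2)^2=1$.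

**Inputs.** The proof uses the following.

* (ii) *(A'Campo)* For $n=1$, $\Gamma$ has finite index in $Sp(H^1(X,\mathbb Z),Q)$.
* **Theorem V.** Let $G$ be an absolutely almost simple $\mathbb Q$-group of real rank $\ge2$, and $U$ the unipotent radical of a proper parabolic $\mathbb Q$-subgroup. If $\Gamma_0\subset G(\mathbb Z)$ is Zariski dense in $G$ and $\Gamma_0\cap U(\mathbb Z)$ has finite index in $U(\mathbb Z)$, then $\Gamma_0$ has finite index in $G(\mathbb Z)$.
* Witt's theorem; the fact that $Sp$ of a symplectic space over a field is generated by transvections; the fact that $\pi_1$ of the complement of a hypersurface in $\mathbb C^N$ is generated by meridians of its irreducible components.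

Theorem V follows from Y. Benoist–S. Miquel, *Arithmeticity of discrete subgroups containing horospherical lattices*, Duke Math. J. 169 (2020): in a semisimple real algebraic group of real rank $\ge2$, a discrete Zariski dense subgroup containing an irreducible lattice of a nontrivial horospherical subgroup is a lattice. A lattice contained in the discrete group $G(\mathbb Z)$ has finite index there. See also T. N. Venkataramana, *Zariski dense subgroups of arithmetic groups*, J. Algebra 108 (1987). A *meridian* of a hypersurface is a loop that runs to a smooth point of it, turns once around it in a small transverse disc, and returns; $\theta\mapsto e^{i\theta}$ is a meridian of $0$ in $\mathbb C$. Meridians of one irreducible component are conjugate up to orientation.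

Density alone does not give finite index. The matrices $A=\begin{pmatrix}1&3\\0&1\end{pmatrix}$ and $B=\begin{pmatrix}1&0\\3&1\end{pmatrix}$ generate a Zariski dense subgroup of $SL_2$, since its closure contains both triangular unipotent groups. For $k\ne0$, $A^k$ maps $\{|x|<|y|\}$ into $\{|x|>|y|\}$, because $|x+3ky|\ge3|y|-|x|>2|y|$; symmetrically $B^k$ maps $\{|x|>|y|\}$ into $\{|x|<|y|\}$. So by ping-pong the group is free of rank $2$, of Euler characteristic $-1$. As $\chi(SL_2(\mathbb Z))=-1/12$, finite index would mean index $12$; but the group lies in the kernel of reduction mod $3$, of index $24$. So the index is infinite. The extra hypothesis of Theorem V about $U$ is what we shall have to work for.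

## 3. From the given family to the equations $w^2=\prod\ell_i$

**Step 1: a concrete family.** The aim is to replace $f$ by a family given by equations. Let $\widetilde{\mathfrak M}$ be the space of $m$-tuples $\ell=(\ell_1,\dots,\ell_m)$ of linear forms on $\mathbb C^{n+1}$ with $\det_I(\ell)\neq0$ for every set $I$ of $n+1$ indices, where $\det_I$ is the determinant of the forms indexed by $I$. Let
$$X_\ell=\Big\{w^2=\prod_i\ell_i\Big\}\subset\mathbb P(1^{n+1},m/2),\qquad\sigma(w)=-w.$$
The next statement gives the local triviality of this and of several related families.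

**Lemma 3.1 (local triviality).** Let $\ell_i(s)$ be linear forms depending smoothly on $s$ in a manifold $S$. Let $P$ be $\mathbb P^n$ or a compact domain in it with smooth boundary, and let $E\subset P$ be a closed smooth real hypersurface ($\partial P$, or empty, or in the interior; if $P$ has boundary, $E=\partial P$). Suppose that for all $s$ and all $z\in P$ the forms $\ell_i(s)$ vanishing at $z$ are independent, and that their common zero locus is transverse to $E$ if $z\in E$. Then $P$ with $E$ and the arrangement is locally trivial over $S$, and so is the double cover $w^2=\prod\ell_i(s)$ of $P$, $\sigma$-equivariantly.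

**Proof.** Dehomogenize near a point $(z,s)$. If independent linear forms vanish at $z$, their dehomogenizations have independent differentials there: a combination with zero value and zero differential is an affine function that vanishes identically. Together with transversality, the real and imaginary parts of the forms vanishing at $z$, and the equation of $E$ if $z\in E$, have independent differentials along the fiber. So they are part of a fiberwise coordinate system, and a vector field on $S$ lifts, near $(z,s)$, to a field annihilating all these functions. In a small neighborhood no other hyperplane occurs. Tangency to $E$ and to each $\{\ell_i=0\}$ is a linear condition, so a partition of unity patches the local lifts. Since $P$ is compact, the flows exist and give local trivializations preserving $E$ and the arrangement. Over a contractible base they lift to the double cover outside the branch locus by path lifting, which commutes with $\sigma$. Over each branch point there is exactly one point and the covering is proper, so the lifts extend continuously. $\square$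

On $\widetilde{\mathfrak M}$, with $P=\mathbb P^n$ and $E=\emptyset$, at most $n$ forms vanish at any point and they are independent, so $X_\ell$ is a locally trivial family.

**Step 2: comparing monodromy groups.** The aim is to show that the two families give the same group up to sign. The map $\widetilde{\mathfrak M}\to\mathfrak M$ is a principal $(\mathbb C^*)^m$-bundle with connected fiber, so it is surjective on $\pi_1$. (If one divides $\mathfrak M$ further by the free action of the connected group $PGL_{n+1}$, the same holds.) Thus $\Gamma$ is also the monodromy group of the pullback of $f$. Let $\mathcal U\subset\mathbb P^n\times\widetilde{\mathfrak M}$ be the complement of the hyperplanes. By Lemma 3.1 it is a fibration over $\widetilde{\mathfrak M}$ with connected fiber $F$, so $\pi_1(F)\to\pi_1(\mathcal U)\to\pi_1(\widetilde{\mathfrak M})\to1$ is exact. Over $\mathcal U$ both families are unramified double covers, given by characters $\pi_1(\mathcal U)\to\{\pm1\}$. On $\pi_1(F)$, which is generated by meridians of the hyperplanes because $\mathbb P^n$ is simply connected,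 both characters send every meridian to $-1$. So their product factors through a character $\chi:\pi_1(\widetilde{\mathfrak M})\to\{\pm1\}$. Fiberwise the covers are isomorphic over $F$, uniquely up to $\sigma$; the isomorphisms extend over the branch locus as in Lemma 3.1; and along a loop $\lambda$ the isomorphism returns to itself or to itself times $\sigma$, according to $\chi(\lambda)$. Since $\sigma=-1$ on the $(1)$-part, the two actions there differ by the twist $\chi$. If $\Gamma_{st}$ is the monodromy group of $X_\ell$, then $\pm\Gamma=\pm\Gamma_{st}$, so $\Gamma$ has finite index in $Aut(H_{\mathbb Z},Q)$ if and only if $\Gamma_{st}$ does.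

**Step 3: the braid group acts.** The aim is to locate a large known subgroup of $\Gamma_{st}$. Let $\mathrm{Conf}_m(\mathbb C)$ be the space of ordered $m$-tuples of distinct points, and let $\Gamma_1\subset Sp(V_{\mathbb Z})$ be the image of $\pi_1(\mathrm{Conf}_m(\mathbb C),a)$ for the family $y^2=\prod(x-a_i)$. The inclusion $\mathrm{Conf}_m(\mathbb C)\subset\mathrm{Conf}_m(\mathbb P^1)$ is Zariski open in a connected manifold, hence surjective on $\pi_1$. Comparing families by a twist as in Step 2, (ii) gives:
$$\Gamma_1\text{ has finite index in }Sp(V_{\mathbb Z}).\tag{2}$$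
The map $a\mapsto(\ell_{a_i})_i$ sends $\mathrm{Conf}_m(\mathbb C)$ to $\widetilde{\mathfrak M}$, and $\Psi$ is a map of families over $\mathrm{Conf}_m(\mathbb C)$, so $\Psi_*$ commutes with transport. By Proposition 1.2,
$$\Gamma_{st}\supset\wedge^n\Gamma_1.\tag{3}$$

## 4. What the braids give alone, and the invariant subspace that stops them

The first thing to try is to use (3) and nothing else. In two situations this is enough.

**The cases $n=1$ and $m=n+3$.** For $n=1$ the theorem is (ii). If $m=n+3$, then $n=2g-1$. For $x\in V$ let $\iota_x$ be the antiderivation of $\wedge V$ with $\iota_x(y)=\omega(x,y)$ on $V$, and let $\mathrm{vol}$ generate $\wedge^{2g}V$. Since $Sp(V)$ fixes $\mathrm{vol}$, the map $x\mapsto\iota_x(\mathrm{vol})$ is an $Sp(V)$-map $V\to\wedge^{2g-1}V$. It is injective, hence an isomorphism by dimensions. It carries $Q$ to an $Sp(V)$-invariant form on $V$, say $\omega(A\,\cdot,\cdot)$, where $A$ commutes with $Sp(V)$. Commuting with the transvection $y\mapsto y+\omega(y,v)v$, $A$ preserves the line $\langle v\rangle$; this holds for all $v$, so $A$ is scalar.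 Thus $Q$ becomes a multiple of $\omega$, and $\wedge^n:Sp(V)\to Sp(H,Q)$ is an isomorphism of $\mathbb Q$-groups. It turns $V_{\mathbb Z}$ into a lattice in $H$ commensurable with $H_{\mathbb Z}$, and stabilizers of commensurable lattices are commensurable. By (2) and (3), $\Gamma_{st}$ contains an arithmetic subgroup of $Sp(H,Q)$, so it has finite index in $Aut(H_{\mathbb Z},Q)$.

**Where this stops.** Let $2\le n\le2g-2$, and let $G=SO(H,Q)$ for $n$ even, $G=Sp(H,Q)$ for $n$ odd. Let $\omega^*=\sum_ip_i\wedge q_i\in\wedge^2V$ be the invariant bivector for a symplectic basis. If $n\le g$, then $\omega^*\wedge\wedge^{n-2}V$ is an $Sp(V)$-stable subspace of $\wedge^nV$. It is nonzero, since $\omega^*\wedge p_1\wedge\dots\wedge p_{n-2}=\sum_{i>n-2}p_i\wedge q_i\wedge p_1\wedge\dots\wedge p_{n-2}\ne0$. It is proper, since $\binom{2g}{n-2}<\binom{2g}n$. If $n>g$, use $\wedge^nV\cong\wedge^{2g-n}V$, where $2\le 2g-n<g$. So $\wedge^n\Gamma_1$ preserves a proper nonzero subspace, while $G$ acts irreducibly on $H$. Hence $\wedge^n\Gamma_1$ is not Zariski dense in $G$. In Section 10 we shall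 see that it therefore has infinite index.

For $n=2$, $m=6$ the obstruction is one vector: braids fix $\omega^*=p_1\wedge q_1+p_2\wedge q_2$, of norm $2$. One checks on basis vectors that $\langle v\wedge w,\omega^*\rangle=\omega(v,w)$, so $\langle\delta,\omega^*\rangle=\omega(\gamma_1,\gamma_2)=\pm1$, and the reflection in $\delta$ sends $\omega^*$ to $\omega^*\mp2\delta$. A map $T_\delta$ as in Theorem B would thus destroy the invariant vector.

The braid loops keep the hyperplanes on the rational normal curve locus. We need a loop that leaves it, and the simplest is a meridian of $\{\det_I=0\}$, where $n+1$ hyperplanes become concurrent.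

## 5. The sphere over a simplex, and $n+1$ concurrent hyperplanes

**Proposition 5.1.** Let $n\ge2$. With the real base point $a$, $\Gamma_{st}$ contains $T_\delta(y)=y+c\,Q(y,\delta)\delta$ for some $c\in\mathbb Q^*$, where $\delta=\gamma_1\wedge\dots\wedge\gamma_n$.

**Step 1: a sphere representing $\delta$.** The aim is to see $\delta$ as a cycle that can shrink. For $i\le n+1$ put $t_i=\ell_{a_i}/\prod_{j\le n+1,\,j\ne i}(a_i-a_j)$. By Lagrange interpolation $\sum_{i\le n+1}t_i=h$, where $h$ is the coefficient of $T^n$ in $F$. In the chart $h=1$ with coordinates $t_1,\dots,t_n$, let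
$$\Sigma=\{t_i\ge0,\ i\le n+1\},$$
a closed simplex. The denominator of $t_i$ has sign $(-1)^{n+1-i}$. So in the interior of $\Sigma$ the real monic polynomial $F$ has alternating signs at $a_1,\dots,a_{n+1}$, hence a root in each interval: $F=\prod_{j\le n}(T-x_j)$ with $a_j<x_j<a_{j+1}$. Conversely such an $F$ has exactly these signs. Taking closures, $\Sigma$ is the image of $\prod_{j\le n}[a_j,a_{j+1}]$. For $i\ge n+2$ we have $F(a_i)>0$ on $\Sigma$, so those hyperplanes miss $\Sigma$.

Let $D\subset X_a$ be the preimage of $\Sigma$. In the interior of $\Sigma$ the product $\prod F(a_i)$ does not vanish, giving two sheets; on $\partial\Sigma$ it vanishes. So $D$ is two simplices glued along the boundary, a sphere $S^n$, whose class is the difference of the two sheets. The involution exchanges them, so $\sigma_*[D]=-[D]$. The torus $\gamma_1\times\dots\times\gamma_n\subset C^n$ maps onto $D$. Over an interior point of a sheet the $x_j$ are determined and $\prod y_j$ is prescribed, so there are $2^{n-1}$ preimages, permuted simply transitively by $K_0$. Each $\iota_j$ reverses the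 circle $\gamma_j$, so $K_0$ preserves the orientation of the torus and all local degrees agree. Hence
$$\Psi_*(\gamma_1\times\dots\times\gamma_n)=\pm2^{n-1}[D],\tag{4}$$
and $[D]$ is a nonzero multiple of $\delta$. Two consecutive circles $\gamma_j,\gamma_{j+1}$ meet transversally in one point, and nonconsecutive ones are disjoint, so
$$\omega(\gamma_j,\gamma_{j+1})=\pm1,\qquad\omega(\gamma_i,\gamma_j)=0\ \ (|i-j|\ge2).\tag{5}$$
The Gram matrix of $\gamma_1,\dots,\gamma_{2k}$ has Pfaffian $\pm1$, since only the matching $12|34|\cdots$ contributes; so its determinant is $1$. In particular $\gamma_1,\dots,\gamma_{2g}$ are independent, and $\delta\ne0$.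

**Step 2: the degeneration.** The aim is a path from the base point to a small meridian, along which $D$ can be followed. First move $\ell_{a_j}$ ($j\ge n+2$) slightly, along a segment, to generic $\ell'_j$ with hyperplane $H'_j$, staying in $\widetilde{\mathfrak M}$ and keeping these hyperplanes off the compact set $\Sigma$; the sphere over $\Sigma$ follows. Write $\ell_{a_{n+1}}=\kappa t_{n+1}=\kappa(h-t_1-\dots-t_n)$ and set
$$\ell_{n+1}(s)=\kappa(sh-t_1-\dots-t_n),$$
leaving $\ell_1,\dots,\ell_n$ fixed. Let $I=\{1,\dots,n+1\}$. Then $\det_I$ is a nonzero constant times $s$. For $J\ne I$, $\det_J$ is affine in $s$ and nonzero at $s=1$. At $s=0$ it is nonzero for generic $\ell'_j$, because $J$ contains at most $n$ indices of $I$ and any $n$ of $t_1,\dots,t_n,\sum_{i\le n}t_i$ are independent. So for some $\eta>0$ the configuration lies in $\widetilde{\mathfrak M}$ for $0<|s|\le\eta$. Since $\det_I$ vanishes to first order at $s=0$ and no other $\det_J$ vanishes there, the loop $s=s_0e^{i\theta}$ with $0<s_0\le\eta$ is a meridian of $\{\det_I=0\}$.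

Join $s=1$ to $s_0$ by a path in a thin neighborhood of $[s_0,1]$ avoiding the finitely many bad values of $s$. Along it, $s\Sigma$ (scaling in $t_1,\dots,t_n$) misses the $H'_j$: for real $s\in[s_0,1]$ we have $s\Sigma\subset\Sigma$, and for nearby complex $s$ one uses compactness. The facets of $s\Sigma$ lie on $H_1,\dots,H_n$ and $\{\sum t_i=s\}$, and $\prod\ell_i$ does not vanish in its interior. So the spheres $D_s$ over $s\Sigma$ form a continuous family of cycles, and $[D]$ is transported to $[D_{s_0}]$.

**Step 3: localization near the point of concurrence.** The aim is to show that the monodromy changes classes only by cycles near the point $p=\{t_1=\dots=t_n=0\}$. As $\det_{\{1,\dots,n,j\}}\ne0$, $p$ lies on no $H'_j$. Let $B=\{|t|\le\rho\}$ be a small closed ball about $p$ missing the $H'_j$.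

At $s=0$ the forms vanishing at a point $z\ne p$ are independent. Let $K$ be the set of their indices. If $|K|\ge n+1$, then either $K=I$ and $z=p$, or $K$ contains an $(n+1)$-set $J\ne I$, whose independent forms have no common zero; neither is possible. If $|K|\le n$, then $K$ lies in an $(n+1)$-set $J\ne I$ (include an index $\ge n+2$), and $\det_J\ne0$. Near $\partial B$ only the hyperplanes through $p$ occur; their intersections are linear subspaces in $t$, which contain the radial direction and so are transverse to $\partial B$. Independence of the forms vanishing at a point, and transversality, are open conditions in $(z,s)$. So by compactness, after shrinking $\eta$ (and choosing $s_0\le\eta$), they hold on $P^{out}=\mathbb P^n\setminus B^\circ$ with $E=\partial B$ for all $|s|\le\eta$. For $0<|s|\le\eta$ they hold on all of $\mathbb P^n$ with $E=\partial B$.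

Let $X_s$ be the double cover and $X_{B,s},X^{out}_s,X_{\partial B,s}$ the preimages of $B,P^{out},\partial B$. By Lemma 3.1, $(X_s,X_{B,s})$ is locally trivial over the punctured disc, and $(X^{out}_s,X_{\partial B,s})$ over the whole disc. All spaces are semialgebraic, hence triangulable, and excision gives
$$H_n(X^{out}_s,X_{\partial B,s})\cong H_n(X_s,X_{B,s})$$
as local systems on the punctured disc. The left side extends to the disc, so its monodromy is trivial. Let $\phi_*$ be the monodromy of the loop. For $y\in H_n(X_{s_0},\mathbb Q)_{(1)}$, the class $\phi_*y-y$ maps to $0$ in $H_n(X_{s_0},X_{B,s_0})$, so it comes from $H_n(X_{B,s_0},\mathbb Q)$. By $\sigma$-equivariance it comes from $H_n(X_{B,s_0},\mathbb Q)_{(1)}$.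

**Step 4: the local homology.** The aim is to prove, for $s_0$ so small that also $s_0\Sigma\subset B$, that
$$H_n(X_{B,s_0},\mathbb Q)_{(1)}=\mathbb Q[D_{s_0}].\tag{6}$$
On $B$ we have $\prod\ell_i=u\cdot t_1\cdots t_n(s_0-\sum t_i)$ with $u$ nowhere zero. Since $B$ is simply connected, $u$ has a square root there; dividing $w$ by it identifies $X_{B,s_0}$, $\sigma$-equivariantly over $B$, with the part $Y_B$ over $B$ of
$$Y:\quad w^2=t_1\cdots t_n\Big(s_0-\sum t_i\Big),\qquad t\in\mathbb C^n.$$
The affine arrangement $\{t_i=0\}\cup\{\sum t_i=s_0\}$ has normal crossings: any $n$ of the $n+1$ equations have independent differentials, and all $n+1$ have no common zero. Its flats are transverse to every sphere $|t|=R$ with $R\ge\rho$: scaling by $\rho/R$ turns $(s_0,R)$ into $(s_0\rho/R,\rho)$, and $s_0\rho/R\le\eta$. So near $\{|t|\ge\rho\}$ there is, locally and then by a partition of unity, a vector field tangent to the hyperplanes along which $|t|$ decreases with speed $1$. Letting each point with $|t|>\rho$ flow for time $\lambda(|t|-\rho)$, $0\le\lambda\le1$, we get a deformation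 retraction of $\mathbb C^n$ onto $B$ preserving the hyperplanes and their complement. It lifts to $Y$ by path lifting off the branch locus and extends over it, where there is one point above each point, as in Lemma 3.1. So $Y_B\subset Y$ is a $\sigma$-equivariant homotopy equivalence.

Now let $A=\{z_1^2+\dots+z_{n+1}^2=s_0\}$, and map $A\to Y$ by $t_i=z_i^2$ ($i\le n$), $w=\prod_{i\le n+1}z_i$. This lands in $Y$, as $s_0-\sum_{i\le n}t_i=z_{n+1}^2$. Let $K$ be the group of sign changes with product $1$. The map is finite and $K$-invariant, of degree $2^{n+1}/2=|K|$, and $Y$ is normal, so $Y=A/K$. The affine quadric $A$ retracts onto its real sphere $S^n$, so $H_n(A,\mathbb Q)=\mathbb Q[S^n]$. A sign change acts on $[S^n]$ by the product of its signs. So $K$ acts trivially, and $\sigma$, which lifts to a single sign change, acts by $-1$. Hence $H_n(Y,\mathbb Q)_{(1)}$ is spanned by the image of $[S^n]$. The sphere maps onto the preimage $D_{s_0}$ of $\{t_i\ge0,\sum t_i\le s_0\}=s_0\Sigma$. Over an interior point of a sheet there are $2^n$ points, permuted simply transitively by the orientation-preserving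 group $K$. So the image of $[S^n]$ is $\pm2^n[D_{s_0}]$, and (6) follows.

**Step 5: the formula.** The aim is to identify the operator. Transporting back to the base point, $\Gamma_{st}$ contains $T(y)=y+\varepsilon(y)\delta$ with a rational linear form $\varepsilon$.

*$\varepsilon\ne0$.* Otherwise one meridian of $\{\det_I=0\}$ acts trivially, hence all do, since the generic determinant is an irreducible polynomial and so its meridians are conjugate up to orientation. The group $S_m$ acts on $\widetilde{\mathfrak M}$ by permuting the forms; it leaves each equation $w^2=\prod\ell_i$ unchanged and permutes the divisors $\{\det_J=0\}$ transitively. So all meridians of all $\{\det_J=0\}$ act trivially. They generate $\pi_1(\widetilde{\mathfrak M})$, the fundamental group of a hypersurface complement in $\mathbb C^{(n+1)m}$, so $\Gamma_{st}$ would be trivial. But by (2) and (3) it contains the action on $\wedge^nV$ of some $\tau=1+k\,\omega(\cdot,v)v$ with $k\ge1$ and $v\ne0$. Choose $s$ with $\omega(v,s)=1$ and $0\ne b\in\wedge^{n-1}(\langle v,s\rangle^\perp)$, possible as $n-1\le2g-2$.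 Then $\tau(s\wedge b)=s\wedge b-k\,v\wedge b\ne s\wedge b$, a contradiction.

*$\varepsilon$ is proportional to $Q(\cdot,\delta)$.* As $T$ preserves $Q$,
$$\varepsilon(y)Q(\delta,z)+\varepsilon(z)Q(y,\delta)+\varepsilon(y)\varepsilon(z)Q(\delta,\delta)=0.\tag{7}$$
Take $y\in\ker\varepsilon$ and $z$ with $\varepsilon(z)\ne0$: then $Q(y,\delta)=0$. So $\ker\varepsilon\subset\delta^\perp$, and as $Q(\cdot,\delta)\ne0$ both are hyperplanes and agree. Hence $\varepsilon=c\,Q(\cdot,\delta)$ with $c\in\mathbb Q^*$. $\square$

For *any* $T_\delta$ as in Theorem B, (7) holds with $\varepsilon=c\,Q(\cdot,\delta)$, and $c$ is rational since $T_\delta$ preserves $H_{\mathbb Z}$. If $n$ is even, put $y=z$ with $Q(y,\delta)\ne0$: we get $Q(\delta,\delta)\ne0$ and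
$$c=-2/Q(\delta,\delta),\tag{8}$$
so $T_\delta$ is the reflection in $\delta$. If $n$ is odd, $T_\delta$ is a transvection.

By Section 4, (3) and Proposition 5.1, Theorem A follows from Theorem B. **From here on $2\le n\le2g-2$** (so $3\le n\le2g-3$ if $n$ is odd), and $\Gamma'\subset Aut(H_{\mathbb Z},Q)$ is any subgroup containing $\wedge^n\Gamma_1$, with $\Gamma_1\subset Sp(V_{\mathbb Z})$ of finite index, and some $T_\delta$. Nothing else about $\Gamma'$ is used.

## 6. Contractions, transvections, and the orbit of $\delta$ under a stabilizer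

The rest is algebra. The plan is to find a rational vector $e$ for which $\Gamma'$ contains a finite-index subgroup of the integral points of the unipotent radical attached to $e$, and then to apply Theorem V. Here are the tools.

**Contractions.** Expanding the determinant (1) along its first row gives $\langle x\wedge b,a\rangle=\langle b,\iota_xa\rangle$. Consequently, for a subspace $N\subset V$,
$$(N\wedge\wedge^{n-1}V)^\perp=\{a:\iota_xa=0\ \ \forall x\in N\}=\wedge^n(N^\perp).\tag{9}$$
The first equality uses that (1) is nondegenerate on $\wedge^{n-1}V$. For the second, extend a basis of $N^\perp$ to $V$ by $u_1,\dots,u_k$. The functionals $\omega(x,\cdot)$, $x\in N$, are exactly those vanishing on $N^\perp$, so they include the coordinates dual to the $u_j$. The element $a$ is killed by all of them if and only if no $u_j$ occurs in it.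

**Transvections.** Let $\tau_v^t=1+t\,\omega(\cdot,v)v\in Sp(V)$. The map $\omega(\cdot,v)v$ has rank one, so on $\wedge^nV$ only the linear term in $t$ survives:
$$\wedge^n\tau_v^t=1+tX_v,\qquad X_va=-v\wedge\iota_va,\qquad X_v^2=0.\tag{10}$$
Here $X_v^2=0$ because $v\wedge\iota_v(v\wedge\iota_va)=-v\wedge v\wedge\iota_v\iota_va=0$. For rational $v$ there is $k\ge1$ with $\tau_v^t\in\Gamma_1$ for all $t\in k\mathbb Z$: some power is integral, and $\Gamma_1$ has finite index.

**The elements $g_y$.** If $\omega(r,s)=1$ and $y\perp r,s$, put
$$g_y=1+A,\qquad A=\omega(\cdot,s)y+\omega(\cdot,y)s.$$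
One checks $\omega(Aa,b)+\omega(a,Ab)=0$, and $Ay=As=0$ gives $A^2=0$. So $g_y=\exp A\in Sp(V)$, $g_y^j=g_{jy}$, and $g_yr=r+y$. For rational $r,s,y$ there is $j\ge1$ with $g_{jy}\in\Gamma_1$.

**The orbit.** Let $\Delta=\Gamma'\delta$. For $d=\gamma\delta\in\Delta$ the conjugate $T_d:=\gamma T_\delta\gamma^{-1}=1+c\,Q(\cdot,d)d$ lies in $\Gamma'$. Let $L=\langle\gamma_1,\dots,\gamma_n\rangle$. By (5) and the Gram determinants, $L$ is nondegenerate if $n$ is even. If $n$ is odd, $\langle\gamma_1,\dots,\gamma_{n-1}\rangle$ is nondegenerate and ranks are even, so $L$ has rank $n-1$ and a one-dimensional radical; for $n=3$ it is spanned by $\gamma_1\pm\gamma_3$ for one choice of sign.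

**Lemma 6.1.** For rational $0\ne x_0\in V$ the group $J=\mathrm{Stab}_{Sp(V)}(x_0)$ is connected, and $\Gamma_1\cap J$ is Zariski dense in $J$. Also $\Gamma_1$ is Zariski dense in $Sp(V)$.

**Proof.** Choose rational $s_0$ with $\omega(x_0,s_0)=1$ and put $V_1=\langle x_0,s_0\rangle^\perp$. We first show that $J$ is generated, over $\mathbb C$, by the $\tau_v^t$ with $v\in x_0^\perp$. Those with $v\in V_1$ generate $Sp(V_1)\subset J$, which maps isomorphically onto $Sp(x_0^\perp/x_0)$. It remains to generate the kernel $R$ of $J\to Sp(x_0^\perp/x_0)$. Preservation of $\omega$ shows that its elements are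
$$x_0\mapsto x_0,\qquad s_0\mapsto s_0+u+\mu x_0,\qquad z\mapsto z-\omega(z,u)x_0\ \ (z\in V_1),\tag{11}$$
with $u\in V_1$ and $\mu\in\mathbb C$ arbitrary; under composition the components $u$ add. Now $\tau_{x_0}^t$ has $(u,\mu)=(0,-t)$. For $z\in V_1$, $\tau_{z+x_0}$ and $\tau_z$ induce the same map on $x_0^\perp/x_0$, so $\tau_{z+x_0}\tau_z^{-1}\in R$. It sends $s_0$ to $s_0-z-x_0$, so it has $u=-z$. These elements generate $R$.

Thus $J$ is generated by the connected subgroups $\{\tau_v^t\}_t$ and is connected. The Zariski closure of $\Gamma_1\cap J$ contains $\tau_v^t$ for rational $v\in x_0^\perp$ and $t\in k\mathbb Z$ (with $k$ depending on $v$), hence for all $t\in\mathbb C$. As $\tau_v^t$ is polynomial in $v$, it contains $\tau_v^t$ for all complex $v\in x_0^\perp\otimes\mathbb C$. So the closure is $J$. The last claim follows in the same way, since transvections generate $Sp(V_{\mathbb C})$. $\square$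

**Lemma 6.2.** Let $g_0\in\Gamma_1$, let $l_0\in L$ be rational, $x_0=g_0l_0\ne0$, and if $n$ is odd assume $l_0\notin\mathrm{rad}\,L$. Then the span of $J(\mathbb C)\cdot g_0\delta$, $J=\mathrm{Stab}(x_0)$, is $x_0\wedge\wedge^{n-1}V_{\mathbb C}$.

**Proof.** Put $L'=g_0L$; it contains $x_0$, and $x_0\notin\mathrm{rad}\,L'$. Choose $s_0\in L'$ with $\omega(x_0,s_0)=1$ and put $V_1=\langle x_0,s_0\rangle^\perp$. Then $L'=\langle x_0,s_0\rangle\perp(L'\cap V_1)$, so $g_0\delta=x_0\wedge s_0\wedge\beta$ with $0\ne\beta$ spanning $\wedge^{n-2}(L'\cap V_1)$. The space $L'\cap V_1$ has dimension $n-2$ and rank $n-2$ ($n$ even) or $n-3$ ($n$ odd), the maximal rank possible.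

By Witt's theorem $Sp(V_1)(\mathbb C)$ is transitive on the $(n-2)$-dimensional subspaces of $V_{1,\mathbb C}$ of maximal rank. So every decomposable $(n-2)$-vector of maximal rank is a scalar multiple of a translate of $\beta$ and lies in the span of $Sp(V_1)(\mathbb C)\beta$. Such vectors form a nonempty open subset of the irreducible variety of decomposable vectors. Hence the span contains all decomposables and equals $\wedge^{n-2}V_{1,\mathbb C}$. As $Sp(V_1)\subset J$, the span in question contains $x_0\wedge s_0\wedge\wedge^{n-2}V_{1,\mathbb C}$.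

It is $J$-stable. Applying the element (11) with parameters $(u,0)$ to $x_0\wedge s_0\wedge b$, $b\in\wedge^{n-2}V_1$, gives $x_0\wedge(s_0+u)\wedge b$, because the corrections to $b$ are multiples of $x_0$. So it also contains $x_0\wedge u\wedge b$ for all $u\in V_1$. Together these span $x_0\wedge\wedge^{n-1}V_{\mathbb C}$. The reverse inclusion holds since $g_0\delta\in x_0\wedge\wedge^{n-1}V$ and $J$ fixes $x_0$. $\square$

## 7. Unipotent radicals and a dichotomy for the orbit

**Definition of $E(e,x)$.** Let $0\ne e\in H$ be rational, isotropic if $n$ is even (for $n$ odd, $Q(e,e)=0$ automatically). For $x\in e^\perp$ put: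

* $n$ even: $E(e,x)y=y+Q(y,e)x-Q(y,x)e-\tfrac12Q(x,x)Q(y,e)e$;
* $n$ odd: $E(e,x)y=y+Q(y,e)x+Q(y,x)e$ and $Z_e^sy=y+s\,Q(y,e)e$.

Let $P_e$ be the stabilizer of the line $\mathbb Qe$ in $G$, and $U_e$ its unipotent radical. For comparison, the stabilizer of a line in $SL_2=Sp_2$ is the group of triangular matrices, whose unipotent radical consists of the $\begin{pmatrix}1&*\\0&1\end{pmatrix}$; there only $Z_e^s$ occurs.

**Lemma 7.1.** If $n$ is even, $x\mapsto E(e,x)$ is a homomorphism inducing $e^\perp/e\cong U_e$. If $n$ is odd,
$$E(e,x)E(e,x')=E(e,x+x')\,Z_e^{Q(x',x)},\qquad E(e,e)=Z_e^2,\tag{12}$$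
and $U_e=\{E(e,x)Z_e^s\}$, with center $\{Z_e^s\}$ and $U_e/\text{center}\cong e^\perp/e$.

**Proof.** *$n$ even.* With $\alpha=Q(y,e)$ and $\beta=Q(y,x)+\frac12Q(x,x)\alpha$ we have $E(e,x)y=y+\alpha x-\beta e$, of norm $Q(y,y)+\alpha^2Q(x,x)+2\alpha Q(y,x)-2\alpha\beta=Q(y,y)$. So $E(e,x)$ is an isometry. For $z=E(e,x')y$ we find $Q(z,e)=Q(y,e)$ and $Q(z,x)=Q(y,x)+Q(y,e)Q(x',x)$; substituting, $E(e,x)z=E(e,x+x')y$. Clearly $E(e,x)=1$ exactly for $x\in\mathbb Qe$.

*$n$ odd.* For $y,z\in H$ the terms in $Q(E(e,x)y,E(e,x)z)$ beyond $Q(y,z)$ are $Q(z,e)Q(y,x)+Q(z,x)Q(y,e)+Q(y,e)Q(x,z)+Q(y,x)Q(e,z)=0$. With $z=E(e,x')y$ again $Q(z,e)=Q(y,e)$ and $Q(z,x)=Q(y,x)+Q(y,e)Q(x',x)$, which gives (12). Since $Q$ is nondegenerate on $e^\perp/e\ne0$, (12) shows that the center is $\{Z_e^s\}$.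

*These are the unipotent radicals.* Let $U$ be the group of elements of $P_e$ acting trivially on $\mathbb Qe$, $e^\perp/e$ and $H/e^\perp$. The quotient $P_e/U$ is $GL_1\times SO(e^\perp/e)$ or $GL_1\times Sp(e^\perp/e)$, which is reductive, and $U$ is unipotent, so $U=U_e$ once $U$ is connected. All $E(e,x),Z_e^s$ lie in $U$. Conversely let $\theta\in U$ and choose $f$ with $Q(f,e)=1$, isotropic if $n$ is even. Then $x=\theta f-f\in e^\perp$. For $n$ even, $Q(\theta f,\theta f)=0$ gives $2Q(f,x)+Q(x,x)=0$, so $E(e,x)f=f+x=\theta f$. For $n$ odd, $E(e,x)f=f+x+Q(f,x)e$, so $E(e,x)Z_e^{s}f=\theta f$ with $s=-Q(f,x)$. In both cases $\theta$ agrees, up to an element of the listed form, with a map fixing $e$ and $f$. That map preserves $\langle e,f\rangle^\perp$ and is trivial there, hence is $1$. So $U$ consists of the listed elements and is connected. $\square$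

**Definition of $W_e$.** $W_e\subset e^\perp$ is the set of rational $x\in e^\perp$ such that, for some integer $k\ge1$, $E(e,kx)\in\Gamma'$ ($n$ even), respectively $E(e,kx)Z_e^s\in\Gamma'$ for some $s\in\mathbb Q$ ($n$ odd). It records the directions of $U_e$ in which $\Gamma'$ has nontrivial elements, and our aim is $W_e=e^\perp$. It is a $\mathbb Q$-subspace: if $k,k'$ work for $x,x'$, then the $k'$-th power of the first element times the $k$-th power of the second shows $x+x'\in W_e$ (with $kk'$); for $\frac pqx$ with $p\in\mathbb Z$, $q\ge1$, take $kq$ in place of $k$ and the $p$-th power. It contains $e$, since $E(e,e)=1$, respectively $E(e,e)Z_e^{-2}=1$.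

The source of unipotent elements is a pair of reflections or transvections in vectors of $\Delta$ that differ by a multiple of $e$.

**Lemma 7.2.** Let $d,d+te\in\Delta$ with $t\in\mathbb Q$, $Q(d,e)=0$, $Q(e,e)=0$. With $q=Q(\delta,\delta)$ for $n$ even,
$$T_{d+te}T_d=E\big(e,-\tfrac{2t}qd\big)\quad(n\text{ even}),\qquad T_{d+te}T_d^{-1}=E(e,ct\,d)\,Z_e^{ct^2}\quad(n\text{ odd}).\tag{13}$$

**Proof.** *$n$ even.* By (8), $c=-2/q$, and $q=Q(d,d)$. For $z=T_dy=y-\frac2qQ(y,d)d$ we have $Q(z,d)=-Q(y,d)$ and $Q(z,e)=Q(y,e)$, so
$$T_{d+te}z=z-\tfrac2q\big(-Q(y,d)+tQ(y,e)\big)(d+te)=y+\tfrac{2t}qQ(y,d)e-\tfrac{2t}qQ(y,e)d-\tfrac{2t^2}qQ(y,e)e,$$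
which is $E(e,x)y$ for $x=-\frac{2t}qd$, since $\frac12Q(x,x)=\frac{2t^2}q$.

*$n$ odd.* For $z=T_d^{-1}y=y-cQ(y,d)d$ we have $Q(z,d)=Q(y,d)$ and $Q(z,e)=Q(y,e)$, so
$$T_{d+te}z=z+c\big(Q(y,d)+tQ(y,e)\big)(d+te)=y+c\big[tQ(y,d)e+tQ(y,e)d+t^2Q(y,e)e\big],$$
which is $E(e,ctd)Z_e^{ct^2}y$. $\square$

**Lemma 7.3 (dichotomy).** If $d\in\Delta\cap e^\perp$, then $d\in W_e$ or $d\perp W_e$.

**Proof.** Suppose $w\in W_e$ with $Q(d,w)\ne0$. Since $Q(d,e)=0$, the element of $\Gamma'$ attached to $w$ sends $d$ to $d+te$ with $t=\mp kQ(d,w)\ne0$ (upper sign for $n$ even). So $d+te\in\Delta$, and (13) shows that a nonzero rational multiple of $d$ is in $W_e$. $\square$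

The dichotomy applies to each single vector of an orbit; irreducibility of the group $J$ makes it uniform.

**Lemma 7.4 (growth).** Let $e$ be decomposable (isotropic if $n$ is even), with $n$-dimensional span $L_e\subset V$, and let $N=L_e^\perp$. Let $x_0\in N$ be as in Lemma 6.2, and suppose $\iota_{x_0}w\ne0$ for some $w\in W_e$. Then $x_0\wedge\wedge^{n-1}V\subset W_e$.

**Proof.** For $j\in\Gamma_1\cap J$, the vector $jg_0\delta$ lies in $\Delta$ and in $x_0\wedge\wedge^{n-1}V$; the latter is orthogonal to $e$ because $\iota_{x_0}e=0$. By Lemma 7.3, $\Gamma_1\cap J$ lies in the union of the Zariski closed sets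
$$\{j\in J:jg_0\delta\in W_e\otimes\mathbb C\},\qquad\{j\in J:jg_0\delta\perp W_e\}.$$
By Lemma 6.1, $\Gamma_1\cap J$ is dense in the irreducible variety $J$, so $J$ equals one of them. If it were the second, Lemma 6.2 would give $x_0\wedge\wedge^{n-1}V\perp w$, i.e. $\iota_{x_0}w=0$, contrary to hypothesis. So it is the first, and Lemma 6.2 gives $x_0\wedge\wedge^{n-1}V_{\mathbb C}\subset W_e\otimes\mathbb C$, whence the claim. $\square$

## 8. $W_e=e^\perp$ for even $n$

Let $n$ be even, $2\le n\le2g-2$. Then $L$ is nondegenerate and $L\ne V$.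

**Step 1: choice of $e$, and a first element of $W_e$.** We want an isotropic $e$ such that $\delta$ and $\delta+te$ both lie in $\Delta$; a transvection provides it. Choose rational $r_1,s_1\in L$ with $\omega(r_1,s_1)=1$, put $M=L\cap\langle r_1,s_1\rangle^\perp$ (nondegenerate), write $\delta=r_1\wedge s_1\wedge\mu$ with $0\ne\mu\in\wedge^{n-2}M$, and pick rational $0\ne r_2\in L^\perp$. Let $v=r_1+r_2$. Since $v\perp r_1,M$ and $\omega(v,s_1)=1$, we have $\iota_v\delta=-r_1\wedge\mu$. Set
$$e:=X_v\delta=v\wedge r_1\wedge\mu=-r_1\wedge r_2\wedge\mu.$$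
As $X_v\in\mathfrak{so}(H)$ and $X_v^2=0$, we get $Q(e,e)=-Q(\delta,X_v^2\delta)=0$ and $Q(e,\delta)=-Q(\delta,e)$, so $Q(e,\delta)=0$. For suitable $t\ne0$, $1+tX_v\in\wedge^n\Gamma_1\subset\Gamma'$, so $\delta+te\in\Delta$. By (13), $T_{\delta+te}T_\delta=E(e,-\frac{2t}q\delta)\in\Gamma'$. So $\delta\in W_e$.

**Step 2: growth.** The aim is to show $N\wedge\wedge^{n-1}V\subset W_e$. Here $L_e=\langle r_1,r_2\rangle\oplus M$. The vector $r_1$ is orthogonal to $r_1,r_2,M$, so $r_1\in N=L_e^\perp$ and $N=\mathbb Qr_1\oplus N_1$ with $N_1=N\cap s_1^\perp$. Every $y\in N_1$ is orthogonal to $r_1,s_1,M$, i.e. to $L$. Given rational $y\in N_1$, take $j\ge1$ with $g_{jy}\in\Gamma_1$, formed with $r=r_1$, $s=s_1$. Apply Lemma 7.4 with $w=\delta$, $l_0=r_1\in L$, and either $g_0=1$, $x_0=r_1$, or $g_0=g_{jy}$, $x_0=r_1+jy$. In both cases $x_0\in N$ and $\iota_{x_0}\delta=\iota_{r_1}\delta=-r_1\wedge\mu\ne0$, because $\iota_y\delta=0$. So $r_1\wedge\wedge^{n-1}V$ and $(r_1+jy)\wedge\wedge^{n-1}V$ lie in $W_e$; subtracting, $y\wedge\wedge^{n-1}V\subset W_e$. Hence $N\wedge\wedge^{n-1}V\subset W_e$.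

**Step 3: counting.** By (9), $(N\wedge\wedge^{n-1}V)^\perp=\wedge^n(N^\perp)=\wedge^nL_e=\mathbb Qe$. So $N\wedge\wedge^{n-1}V=e^\perp$ and $W_e=e^\perp$.

## 9. $W_e=e^\perp$ for odd $n$

Let $n$ be odd, $3\le n\le2g-3$. Now every vector is isotropic, and $e=\delta$ will do. Let $M=\langle\gamma_1,\dots,\gamma_{n-1}\rangle$, nondegenerate of dimension $n-1\ge2$, let $\mathrm{rad}\,L=\mathbb Qr$, and write $\delta=r\wedge\mu$ with $0\ne\mu\in\wedge^{n-1}M$. As $0\ne r\in M^\perp$ and $M^\perp$ is nondegenerate, there is rational $s\in M^\perp$ with $\omega(r,s)=1$. Put $M'=(\langle r,s\rangle\oplus M)^\perp$, nondegenerate of dimension $2g-n-1\ge2$. For $e:=\delta$ we have $L_e=L$ and $N=L^\perp=\mathbb Qr\oplus M'$.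

**Step 1: a first element of $W_e$.** The aim is an element of $W_e$ other than multiples of $e$. Let $v=v_M+v'$ with rational $0\ne v_M\in M$, $0\ne v'\in M'$, and let $x:=X_v\delta$. As $\omega(v,r)=0$ and $\iota_{v'}\mu=0$,
$$x=v\wedge r\wedge\iota_{v_M}\mu=v'\wedge r\wedge\iota_{v_M}\mu .$$
The omitted term $v_M\wedge r\wedge\iota_{v_M}\mu$ equals $r\wedge X_{v_M}\mu$; it vanishes, as $X_{v_M}$ acts on the line $\wedge^{n-1}M$ by the trace of $\omega(\cdot,v_M)v_M$, which is $\omega(v_M,v_M)=0$. All vectors occurring in $x$ are orthogonal to $r$, so $\iota_rx=0$ and $Q(x,\delta)=0$.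

Let $k\ge1$ be such that $\tau_v^t\in\Gamma_1$ for $t\in k\mathbb Z$. For such $t$, $\delta+tx=(1+tX_v)\delta\in\Delta$, and (13) with $d=\delta$ and $x$ in place of $e$ gives
$$h_t:=T_{\delta+tx}T_\delta^{-1}=E(x,ct\delta)\,Z_x^{ct^2}\in\Gamma'.$$
The elements $E(x,\lambda\delta)$ form a one-parameter group by (12), and $Z_x$ is central in $U_x$. The exponent of $Z_x$ is quadratic in $t$ while the other is linear, so
$$h_k^4h_{2k}^{-1}=E(x,4ck\delta)Z_x^{4ck^2}\cdot\big(E(x,2ck\delta)Z_x^{4ck^2}\big)^{-1}=E(x,2ck\delta).$$
Read the definition: $E(x,\lambda\delta)y=y+\lambda Q(y,x)\delta+\lambda Q(y,\delta)x=E(\delta,\lambda x)y$. So $E(\delta,2ckx)\in\Gamma'$, and $x\in W_e$.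

**Step 2: growth.** The aim is $N\wedge\wedge^{n-1}V\subset W_e$. The vector $r$ itself lies in $\mathrm{rad}\,L$, so Lemma 6.2 does not apply with $l_0=r$; we reach $r$ from another vector of $L$. Fix rational $0\ne m_1\in M$ with $g_{m_1}\in\Gamma_1$ (formed with $r,s$; replace $m_1$ by a multiple). Then $l_0:=r+m_1=g_{m_1}r\in L\setminus\mathrm{rad}\,L$, and $g_{-m_1}l_0=r$. For $y\in M'$ with $g_y\in\Gamma_1$ and $\omega(y,v')\ne0$, take
$$x_0=r+y=g_yg_{-m_1}l_0\in N,\qquad g_0=g_yg_{-m_1}\in\Gamma_1.$$
As $\iota_rx=0$ and $y\perp r,M$, we get $\iota_{x_0}x=\omega(y,v')\,r\wedge\iota_{v_M}\mu\ne0$; here $\iota_{v_M}\mu\ne0$ because $M$ is nondegenerate. Lemma 7.4 with $w=x$ gives $(r+y)\wedge\wedge^{n-1}V\subset W_e$, and the same for $2y$, as $g_{2y}=g_y^2$. So $y\wedge\wedge^{n-1}V$ and $r\wedge\wedge^{n-1}V$ lie in $W_e$. Every rational $y\in M'$ with $\omega(y,v')\ne0$ has a multiple that qualifies, and these span $M'$, being the complement of a hyperplane. Hence $N\wedge\wedge^{n-1}V\subset W_e$.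

**Step 3: counting.** As before, (9) gives $(N\wedge\wedge^{n-1}V)^\perp=\wedge^nL=\mathbb Qe$, so $W_e=e^\perp$.

## 10. From the unipotent radical to finite index

Let $G(\mathbb Z)=G\cap Aut(H_{\mathbb Z},Q)$, $U_e(\mathbb Z)=U_e\cap G(\mathbb Z)$ and $\Gamma_0=\Gamma'\cap G$, with $e$ as in Section 8 or 9. Since $Sp(V)$ is connected, $\wedge^n\Gamma_1\subset G$. We check the hypotheses of Theorem V for $\Gamma_0$ and $U_e$.

**Step 1: $\Gamma_0\cap U_e$ has finite index in $U_e(\mathbb Z)$.** This turns $W_e=e^\perp$ into a statement about groups. The image of $U_e(\mathbb Z)$ in $e^\perp/e$ lies in a lattice: choosing $y\in H_{\mathbb Z}$ with $Q(y,e)\ne0$, integrality at $y$ puts $Q(y,e)x$ modulo $e$ in the image of $H_{\mathbb Z}\cap(e^\perp)$. If $n$ is even, $\Gamma_0\cap U_e$ is a subgroup of $U_e(\mathbb Z)$, which thus sits in a lattice of $U_e\cong e^\perp/e$, and it spans because $W_e=e^\perp$; so it has finite index. If $n$ is odd, the image of $\Gamma_0\cap U_e$ in $e^\perp/e$ spans, hence has finite index in the image of $U_e(\mathbb Z)$. The central elements $Z_e^s$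 of $U_e(\mathbb Z)$ form an infinite cyclic group, and $\Gamma_0\cap U_e$ contains the element $T_e=T_\delta=Z_e^c\ne1$ of it. Finite index in the quotient and in the center gives finite index.

**Step 2: $\Gamma_0$ is Zariski dense in $G$.** We first find $b\in\Gamma_1$ with $Q(be,e)\ne0$. The set of such $b\in Sp(V)$ is Zariski open and $\Gamma_1$ is dense by Lemma 6.1, so it suffices that the set is nonempty. For $n$ even, choose $s_2\in L^\perp$ with $\omega(r_2,s_2)=1$ and let $b:r_i\mapsto s_i\mapsto-r_i$ ($i=1,2$), the identity on $\langle r_1,s_1,r_2,s_2\rangle^\perp\supset M$. For $n$ odd, let $b:r\mapsto s\mapsto-r$, the identity on $\langle r,s\rangle^\perp\supset M$. In both cases the determinant (1) is block diagonal and $\langle be,e\rangle=\pm\langle\mu,\mu\rangle\ne0$, because $M$ is nondegenerate (for $n=2$, $\mu$ is a nonzero scalar).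

Now take such $b\in\Gamma_1$ and $f=be$. Since $Q(e,f)\ne0$, we have $H=\langle e,f\rangle\perp\langle e,f\rangle^\perp$; so $P_e\cap P_f$ is a Levi subgroup of both, and $P_e,P_f$ are opposite parabolics. The Zariski closure of $\Gamma_0$ contains $U_e$, because a finite-index subgroup of $U_e(\mathbb Z)$ is Zariski dense in $U_e$. It contains $U_f=bU_eb^{-1}$ as well, because $\wedge^nb\in\Gamma_0$. The connected group generated by $U_e$ and $U_f$ is normalized by $U_e$, $U_f$ and $P_e\cap P_f$. These three generate $G$, as the big cell $U_f(P_e\cap P_f)U_e$ is open and dense in the connected group $G$. So it is a nontrivial connected normal subgroup of $G$, which is almost simple by Step 3; hence it is $G$.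

**Step 3: simplicity and rank.** For $n$ even, $\dim H=\binom{2g}n\ge6$, so $SO(H,Q)$ is absolutely almost simple. The vectors $r_1\wedge r_2\wedge\mu$ and $r_1\wedge s_2\wedge\mu$ span a rational totally isotropic plane: $r_1$ is orthogonal to $r_1,r_2,s_2,M$, so $\iota_{r_1}$ kills both, and $\langle r_1\wedge b',a\rangle=\langle b',\iota_{r_1}a\rangle=0$. So even the $\mathbb Q$-rank is $\ge2$. For $n$ odd, $Sp(H,Q)$ with $\dim H\ge4$ is absolutely almost simple and split of rank $\ge2$.

**Step 4: the end of the proof.** By Theorem V, $\Gamma_0$ has finite index in $G(\mathbb Z)$, which has index $\le2$ in $Aut(H_{\mathbb Z},Q)$. So $\Gamma'$ has finite index in $Aut(H_{\mathbb Z},Q)$, which is Theorem B. For Theorem A: if $n=1$ or $m=n+3$, Section 4 applies. Otherwise $2\le n\le2g-2$; by (2), (3) and Proposition 5.1, $\Gamma'=\Gamma_{st}$ satisfies the hypotheses of Theorem B, and Step 2 of Section 3 passes from $\Gamma_{st}$ to $\Gamma$. $\blacksquare$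

**Remark (the meridian is needed).** The element $T_\delta$ of Proposition 5.1 is the monodromy of one meridian of one divisor $\{\det_I=0\}$. So the pure braid group of configurations on a rational normal curve, together with one such meridian, already generates a subgroup whose monodromy image has finite index. If $n=1$ or $m=n+3$, the braid group alone suffices. If $2\le n\le2g-2$ it does not. Indeed, a finite-index subgroup of $G(\mathbb Z)$ meets $U_e(\mathbb Z)$ and $U_f(\mathbb Z)$ in finite-index subgroups, so the argument of Step 2 shows that it is Zariski dense in $G$. By Section 4, $\wedge^n\Gamma_1$ is not Zariski dense in $G$. Hence $\wedge^n\Gamma_1$ has infinite index in $G(\mathbb Z)$.
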